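\title{Planar graphs with edge-disjoint shortest odd cycles and homomorphisms to $C_p$}

\begin{abstract}
For odd $n\ge3$, consider planar graphs of odd girth $n$ in which no two $n$-cycles share an edge and no odd cycle has length between $n+2$ and $N$. We show that some $N$ forces a homomorphism to the cycle $C_n$ if and only if $n$ is prime, and that for primes $p\ge5$ the least such $N$ lies between $(2p-3)(p-1)/2$ and $3p^2-6p+2$. The upper bound is proved in the plane dual, by a splitting lemma for odd cuts, a count based on Euler's formula, and the Cauchy--Davenport theorem.
\end{abstract}

\section{The question and the results}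

For odd $n\ge3$, let $C_n$ be the cycle with vertex set $\mathbb Z_n$ in which $x$ is adjacent to $x+1$ and $x-1$. A \emph{$C_n$-coloring} of a graph $G$ is a homomorphism $G\to C_n$, that is, a map $\varphi:V(G)\to\mathbb Z_n$ with $\varphi(x)-\varphi(y)=\pm1$ for every edge $xy$. A $C_3$-coloring is a proper $3$-coloring. In general, a $C_n$-coloring is the same as a circular $(n,\frac{n-1}2)$-coloring, a map $\psi:V(G)\to\{0,\dots,n-1\}$ with $\frac{n-1}2\le|\psi(x)-\psi(y)|\le\frac{n+1}2$ on edges: multiplication by $2$ modulo $n$ turns these differences into $\pm1$. Graphs are finite, and simple unless they are called multigraphs.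

A cycle is $C_n$-colorable exactly when its length is even or at least $n$. So the \emph{odd girth}, the length of a shortest odd cycle, must be at least $n$ in a $C_n$-colorable graph. Odd cycles of length exactly $n$ are allowed, but they are rigid: they must wind once around $C_n$, so the colors on one edge determine the colors on the whole cycle. Long odd cycles have much more freedom. It is natural to ask whether rigid cycles are harmless when they do not share edges and all other odd cycles are long.

For odd $n\ge3$ and an integer $N\ge n$, let $\mathcal G(n,N)$ be the class of planar graphs that have no odd cycle of length less than $n$, no two distinct $n$-cycles with a common edge, and no odd cycle whose length lies in $[n+2,N]$. The class is closed under taking subgraphs. Call $N$ \emph{sufficient} for $n$ if every graph of odd girth $n$ in $\mathcal G(n,N)$ is $C_n$-colorable. A larger $N$ is a stronger hypothesis, so the sufficient values form an upward closed set; if it is nonempty, its least element is denoted by $g(n)$. The following question comes from Hu and Li \cite{HL}: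
\begin{quote}
Does $g(p)$ exist for every prime $p\ge3$?
\end{quote}
For $p=3$ the number is known to exist, and $g(3)=7$. The answer is yes, primality is exactly the right condition, and the order of magnitude of $g(p)$ is $p^2$.

\begin{theorem}\label{thm:upper}
Let $p\ge3$ be prime. Every graph in $\mathcal G(p,\,3p^2-6p+2)$ is $C_p$-colorable. Hence $g(p)$ exists for every prime $p\ge3$, and $g(p)\le 3p^2-6p+2$.
\end{theorem}

\begin{theorem}\label{thm:composite}
If $n$ is odd and composite, then for every $N$ there is a planar graph of odd girth $n$ in $\mathcal G(n,N)$ that is not $C_n$-colorable. So for odd $n\ge3$, the number $g(n)$ exists if and only if $n$ is prime.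
\end{theorem}

\begin{theorem}\label{thm:lower}
For every prime $p\ge5$ we have $g(p)\ge L(p)$, where $L(p)$ is the least odd integer that is at least $\frac{(2p-3)(p-1)}2$. Hence $g(p)=\Theta(p^2)$.
\end{theorem}

For $p=3$ Theorem~\ref{thm:upper} gives the bound $11$, and for $p=5$ the theorems give $15\le g(5)\le47$. We do not determine the exact value of $g(p)$ for $p\ge5$.

All three theorems can be seen in one family of examples, the rings of $n$-cycles of Section~\ref{sec:rings}; Theorem~\ref{thm:composite} is proved there and Theorem~\ref{thm:lower} in Section~\ref{sec:lower}. Section~\ref{sec:dual} translates Theorem~\ref{thm:upper} into a statement on orientations of plane multigraphs whose odd cuts are large, and Sections~\ref{sec:merge}--\ref{sec:induction} prove that statement.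

\section{Rigid cycles and rings}\label{sec:rings}

Let $n\ge3$ be odd and let $\varphi$ be a $C_n$-coloring of $G$. When an edge is traversed from $x$ to $y$, its \emph{step} is the integer $\varepsilon\in\{1,-1\}$ with $\varphi(y)=\varphi(x)+\varepsilon$. Along a closed walk of length $\ell$, the sum of the steps is a multiple of $n$, has the parity of $\ell$, and has absolute value at most $\ell$. For odd $\ell<n$ there is no such number. For $\ell=n$ the sum is $\pm n$, so all steps are equal. This is the rigidity of $n$-cycles: \emph{an $n$-cycle is mapped isomorphically onto $C_n$, and the ends of a path of length $t$ on it have colors differing by $\pm t$.} Conversely, an even cycle is colored alternately $0,1$, and an odd cycle of length $\ell\ge n$ is colored $0,1,\dots,n-1$ followed by $(\ell-n)/2$ repetitions of $0,n-1$.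

\begin{example}[$n$-cycles must not share edges]\label{ex:K4}
Replace two disjoint edges of $K_4$ by paths of length $n-2$. The four triangles become $n$-cycles and the three $4$-cycles become even cycles, so there is no other odd cycle. Suppose there is a $C_n$-coloring, and orient every edge in the direction of step $+1$. Each of the four faces is then bounded by a directed cycle and lies either to the left of all its edges or to the right of all of them. Two faces with a common edge are of opposite type, and any two of the four faces have a common edge, which is impossible. So without the condition on common edges no $N$ would be sufficient.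
\end{example}

By rigidity, an $n$-cycle attached to the rest of a graph at two vertices acts as an edge that prescribes a difference $\pm t$. Let $F$ be a graph and let $t:E(F)\to\{1,\dots,\frac{n-1}2\}$. Let $F[t]$ be obtained from $F$ by replacing every edge $e=xy$ with an $n$-cycle $Q_e$ formed by two $x$--$y$ paths of lengths $t(e)$ and $n-t(e)$, with new internal vertices.

\begin{lemma}\label{lem:replace}
Let $F$ be planar. Then $F[t]$ is planar and the cycles $Q_e$ are pairwise edge-disjoint. Moreover:
\begin{enumerate}
\item[(a)] every cycle of $F[t]$ other than the $Q_e$ has length at least $\sum_{e\in D}t(e)$ for some cycle $D$ of $F$;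
\item[(b)] $F[t]$ is $C_n$-colorable if and only if there is a map $\psi:V(F)\to\mathbb Z_n$ with $\psi(x)-\psi(y)=\pm t(xy)$ for every edge $xy$ of $F$.
\end{enumerate}
\end{lemma}

\begin{proof}
The graph $F[t]$ is a subdivision of the planar multigraph obtained from $F$ by doubling every edge, and its cycles correspond to the cycles of that multigraph. Such a cycle is a pair of parallel edges, which gives some $Q_e$, or it takes one copy of each edge of a cycle $D$ of $F$. Both paths of $Q_e$ have length at least $t(e)$, which proves (a). In (b), a coloring of $F[t]$ restricts to such a map $\psi$ by rigidity. Conversely, if $\psi(y)=\psi(x)+\sigma t(xy)$ with $\sigma=\pm1$, give every edge of the short path from $x$ to $y$ the step $\sigma$ and every edge of the long path the step $-\sigma$; this is consistent because $-\sigma(n-t)\equiv\sigma t\pmod n$.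
\end{proof}

When $F$ is a cycle $x_1\cdots x_m$ with $m\ge3$ and $t(x_jx_{j+1})=t_j$ (indices modulo $m$), we call $F[t]$ the \emph{ring} $R_n(t_1,\dots,t_m)$; see Figure~\ref{fig:ring}. By Lemma~\ref{lem:replace}(b), it is $C_n$-colorable if and only if
\begin{equation}\label{eq:signs}
\pm t_1\pm t_2\pm\dots\pm t_m\equiv0\pmod n\qquad\text{for some choice of signs.}
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \x in {90,210,330} {
  \draw (\x:1.7) -- (\x+60:0.75) -- (\x+120:1.7);
  \draw (\x:1.7) -- (\x+38:2.2) -- (\x+82:2.2) -- (\x+120:1.7);
  \fill (\x:1.7) circle (2.6pt);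
  \fill (\x+60:0.75) circle (1.5pt);
  \fill (\x+38:2.2) circle (1.5pt);
  \fill (\x+82:2.2) circle (1.5pt);
}
\node at (90:2.05) {$x_1$}; \node at (210:2.1) {$x_2$}; \node at (330:2.1) {$x_3$};
\node at (150:1.45) {$v_1$}; \node at (270:1.45) {$v_2$}; \node at (30:1.45) {$v_3$};
\node at (0,0) {$u_1$}; \node at (2.3,-1.9) {$u_2$};
\node[draw,circle,inner sep=1.5pt] (a) at (4.5,0) {$u_1$};
\node[draw,circle,inner sep=1.5pt] (b) at (9.1,0) {$u_2$};
\foreach \y/\n in {1.7/1,0/2,-1.7/3} {
  \node[draw,circle,inner sep=1.5pt] (v\n) at (6.8,\y) {$v_{\n}$};
  \draw (a) to[bend left=9] (v\n); \draw (a) to[bend right=9] (v\n);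
  \draw (v\n) to[bend left=15] (b); \draw (v\n) -- (b); \draw (v\n) to[bend right=15] (b);
}
\end{tikzpicture}
\caption{Left: the ring $R_5(2,2,2)$, three $5$-cycles glued in a circle, with its faces $u_1,u_2,v_1,v_2,v_3$. It has no homomorphism to $C_5$, since $\pm2\pm2\pm2\not\equiv0\pmod5$. Right: its plane dual, in which each $5$-face $v_j$ sends two edges to $u_1$ and three to $u_2$.}
\label{fig:ring}
\end{figure}

\begin{example}\label{ex:five}
Let $n=5$. In $\mathbb Z_5$ the signed sums of one, two and three terms equal to $2$ form the sets $\{2,3\}$, $\{0,1,4\}$ and $\{1,2,3,4\}$. The last set misses $0$, so $R_5(2,2,2)$ is not $C_5$-colorable. The cycles that go around this ring have lengths $6,7,8,9$, so it has odd girth $5$ and lies in $\mathcal G(5,6)$; thus $N=6$ is not sufficient for $5$. Each new term enlarged the set of sums by one element, and a fourth term $\pm1$ or $\pm2$ gives all of $\mathbb Z_5$. For $n=9$ the growth can stop: signed sums of terms equal to $3$ never leave $\{0,3,6\}$.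
\end{example}

The Cauchy--Davenport theorem states that for a prime $p$ and nonempty sets $A_1,\dots,A_m\subseteq\mathbb Z_p$, the sumset satisfies $|A_1+\dots+A_m|\ge\min(p,\sum_i|A_i|-m+1)$. We need the case of the sets $\{t,-t\}$, whose short direct proof shows the role of primality.

\begin{lemma}\label{lem:sums}
Let $p\ge3$ be prime, let $m\ge p-1$, and let $t_1,\dots,t_m$ be nonzero elements of $\mathbb Z_p$. Then every element of $\mathbb Z_p$ has the form $\pm t_1\pm\dots\pm t_m$.
\end{lemma}

\begin{proof}
Let $A\subseteq\mathbb Z_p$ be nonempty and $t\ne0$. If $|A+\{t,-t\}|=|A|$, then $A+t=A-t$, so $A+2t=A$. Since $p$ is an odd prime, $2t$ generates $\mathbb Z_p$, so $A=\mathbb Z_p$. Starting from $A=\{0\}$, each new term therefore adds at least one element until all of $\mathbb Z_p$ is reached, and this happens after at most $p-1$ terms.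
\end{proof}

So for prime $p$ every ring of at least $p-1$ cycles is $C_p$-colorable, and in a ring of at most $p-2$ cycles every cycle has length less than $p^2$. This suggests that $g(p)$ exists and is of order $p^2$. For composite $n$ there are arbitrarily long rings that are not colorable.

\begin{proof}[Proof of Theorem~\ref{thm:composite}]
Write $n=ac$ with $a,c\ge3$; then $a\le\frac{n-1}2$. Given $N$, choose $m\ge3$ with $a(m-1)+1>\max(N,n)$, and let $G=R_n(a,\dots,a,1)$ with $m-1$ terms equal to $a$. By Lemma~\ref{lem:replace}(a), every cycle of $G$ other than the $m$ pairwise edge-disjoint cycles $Q_e$ has length at least $a(m-1)+1$, which exceeds both $n$ and $N$. So $G$ has odd girth $n$ and lies in $\mathcal G(n,N)$. Since $a$ divides $n$, condition \eqref{eq:signs} reduces modulo $a$ to $\pm1\equiv0\pmod a$, which is false. So $G$ is not $C_n$-colorable, and $g(n)$ does not exist. The second statement follows with Theorem~\ref{thm:upper}.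
\end{proof}

\section{The quadratic lower bound}\label{sec:lower}

Let $p\ge5$ be prime and let $t$ be constant, equal to the largest allowed value $\frac{p-1}2$. Since $2t\equiv-1\pmod p$, doubling a map $\psi$ as in Lemma~\ref{lem:replace}(b) gives a $C_p$-coloring of $F$. So if $F$ is not $C_p$-colorable, neither is $F[t]$, while all cycles of $F$ are stretched by a factor of at least $t$. The parameter of $F$ that matters is the girth and not the odd girth, because the two paths of $Q_e$ have lengths of different parity, so that every cycle of $F$ produces odd cycles in $F[t]$. The choice $F=C_{p-2}$ is a ring as in Example~\ref{ex:five} and gives a bound of about $p^2/2$. A subdivided wheel has about twice that girth.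

\begin{lemma}\label{lem:wheel}
Let $\ell=2p-3$, and let $F$ consist of a cycle $y_1\cdots y_\ell$, a vertex $c$, and internally disjoint $c$--$y_j$ paths $R_j$ of length $p-2$, for $j=1,\dots,\ell$, whose internal vertices are new. Then $F$ is planar, has girth $2p-3$, and is not $C_p$-colorable.
\end{lemma}

\begin{proof}
The graph is a subdivided wheel, hence planar. A cycle of $F$ is the rim, of length $2p-3$, or uses two of the paths $R_j$ and at least one rim edge, and then has length at least $2(p-2)+1=2p-3$.

Suppose $F$ has a $C_p$-coloring. Let $\varepsilon_j$ be the step from $y_j$ to $y_{j+1}$ (indices modulo $\ell$), and let $s_j$ be the sum of the steps along $R_j$ from $c$ to $y_j$, so that $|s_j|\le p-2$. The cycle formed by $R_j$, $y_jy_{j+1}$ and $R_{j+1}$ has odd length $2p-3<3p$, so its sum of steps $s_j+\varepsilon_j-s_{j+1}$ is an odd multiple of $p$ of absolute value less than $3p$; it equals $p\sigma_j$ with $\sigma_j=\pm1$. If $\sigma_j=\sigma_{j+1}$, adding two consecutive sums gives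
\[
2p=|s_j+\varepsilon_j+\varepsilon_{j+1}-s_{j+2}|\le 2(p-2)+2=2p-2,
\]
which is false. So the signs $\sigma_j$ alternate around a cycle of odd length $\ell$, which is impossible.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $F$ be as in Lemma~\ref{lem:wheel}, let $t=\frac{p-1}2$, and let $G=F[t]$. Then $G$ is not $C_p$-colorable. By Lemma~\ref{lem:replace}(a), every cycle of $G$ other than the $Q_e$ has length at least $(2p-3)t$. This number exceeds $p$ because $t\ge2$, and an odd cycle of at least this length has length at least $L(p)$. So $G$ has odd girth $p$ and lies in $\mathcal G(p,L(p)-1)$. Thus $L(p)-1$ is not sufficient and $g(p)\ge L(p)$. With Theorem~\ref{thm:upper}, $g(p)$ lies between two quadratic polynomials in $p$ with leading terms $p^2$ and $3p^2$.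
\end{proof}

For $p=3$ the construction gives $F=K_4$ and $t=1$, and the triangles of $K_4$ survive in $G$ and share edges; this is why $p\ge5$ is assumed.

\section{Orientations of the dual and admissible pairs}\label{sec:dual}

From now on $p\ge3$ is a fixed prime and
\[
M=3(p-1)(p-2)+2p,\qquad K=M+p-2=3p^2-6p+4,\qquad N=K-2=3p^2-6p+2 .
\]
The numbers $K$ and $N$ are odd. The value of $M$ is dictated by the count in Lemma~\ref{lem:count}, and the passage from $K$ to $M$ occurs in Step~4 of Section~\ref{sec:induction}.

\subsection*{Cuts, orientations and duality}
Let $H$ be a loopless multigraph. For $X\subseteq V(H)$, let $\delta(X)$ be the set of edges with exactly one end in $X$, let $d(X)=|\delta(X)|$, and let $X^c=V(H)\setminus X$, so that $\delta(X^c)=\delta(X)$. For disjoint sets $X,Y$ let $e(X,Y)$ be the number of edges between them. We write $+$ for symmetric difference, of vertex sets and of edge sets. Then $\delta(X+Y)=\delta(X)+\delta(Y)$, and hence $d(X+Y)\equiv d(X)+d(Y)\pmod 2$. A set $X$ is called \emph{odd} or \emph{even} according to the parity of $d(X)$, not of $|X|$. For an orientation of $H$, let $\partial(x)$ be the out-degree minus the in-degree of $x$. The orientation is \emph{balanced}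 if $\partial(x)\equiv0\pmod p$ for every vertex $x$.

Let $G$ be a $2$-connected plane graph. Every face is bounded by a cycle and every edge lies on two different faces. The dual $G^*$ has a vertex for each face of $G$ and, for each edge $e$ of $G$, an edge crossing $e$ that joins the two faces on which $e$ lies; we identify it with $e$. The dual is a connected loopless plane multigraph. For a face $y$, the set $\delta(\{y\})$ is the boundary cycle of $y$, and every cycle $D$ of $G$ is $\delta(Y)$ for the set $Y$ of faces on one side of $D$. An \emph{even subgraph} of $G$ is an edge set that meets every vertex in an even number of edges. It is an edge-disjoint union of cycles, at least one of which is odd if the number of edges is odd. A sum of cycles is an even subgraph; in particular so is every cut $\delta(X)=\sum_{y\in X}\delta(\{y\})$ of $G^*$.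

\begin{lemma}\label{lem:duality}
A $2$-connected plane graph $G$ is $C_p$-colorable if and only if $G^*$ has a balanced orientation.
\end{lemma}

\begin{proof}
Orientations of $G^*$ correspond to orientations of $G$: orient each edge of $G$ so that the tail of the dual arc is the face on its left. Let $D=\delta(Y)$ be a cycle of $G$, traversed with $Y$ on the left. Its forward edges are the dual arcs leaving $Y$ and its backward edges are those entering $Y$. Arcs inside $Y$ cancel in $\sum_{y\in Y}\partial(y)$, so
\[
\#\{\text{forward edges of }D\}-\#\{\text{backward edges of }D\}=\sum_{y\in Y}\partial(y).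
\]
Given a $C_p$-coloring, orient each edge of $G$ in the direction of step $+1$; the left side is a sum of steps, hence divisible by $p$, and $Y=\{y\}$ shows that the dual orientation is balanced. Conversely, let the orientation of $G^*$ be balanced, so that the left side is divisible by $p$ for every cycle. Fix a spanning tree of $G$ with root $r$, and let $\varphi(x)\in\mathbb Z_p$ be the number of forward edges minus the number of backward edges on the tree path from $r$ to $x$. Then $\varphi(y)=\varphi(x)+1$ for every arc $x\to y$: for tree arcs by definition, and for the other arcs by the congruence for the cycle that the arc closes with the tree.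
\end{proof}

In a balanced orientation a vertex of degree $p$ has $\partial$ odd and $|\partial|\le p$, so it is a source or a sink; this is rigidity in dual form. In the dual of a ring (Figure~\ref{fig:ring}), the vertex $v_j$ sends $t_j$ edges to $u_1$ and $p-t_j$ edges to $u_2$. Making it a source or a sink contributes $\mp t_j$ to $\partial(u_1)$ and $\mp(p-t_j)\equiv\pm t_j$ to $\partial(u_2)$. By Lemma~\ref{lem:sums}, if there are $p-1$ such vertices, then \emph{any} residue can be transferred from $u_1$ to $u_2$.

This suggests a plan. If all cuts were large, apart from the cuts around the vertices of degree $p$, then Euler's formula would provide two vertices linked in $p-1$ ways as in a ring. We would merge them, orient the smaller graph, and correct the two values of $\partial$ by a transfer. The difficulty is that the hypothesis on $G$ says nothing about even cycles: the dual may have small even cuts, and therefore also small odd cuts, such as the sum of a small even cut and the cut around a vertex of degree $p$. We need a condition on cuts that tolerates exactly these and that survives contraction and the other reductions of an induction.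

\subsection*{Admissible pairs}
A \emph{pair} $(H,P)$ consists of a loopless plane multigraph $H$, not necessarily connected, and an independent set $P$ of vertices of degree $p$. Put $U=V(H)\setminus P$. The neighborhood $N(v)$ of a vertex $v\in P$ is a nonempty subset of $U$. The \emph{trace} of $X\subseteq V(H)$ is $X\cap U$. A set $S\subseteq U$ \emph{splits} $v\in P$ if $N(v)$ meets both $S$ and $U\setminus S$, and $S$ is \emph{unsplit} if it splits no vertex of $P$. For unsplit $S$ put
\[
S^+=S\cup\{v\in P: N(v)\subseteq S\},
\]
and let $W$ be the family of unsplit sets $S$ for which $S^+$ is even. Call $Y\subseteq V(H)$ \emph{clean} if no edge of $\delta(Y)$ is incident with $P$, that is, if every $v\in P$ lies on the same side of the cut as all its neighbors. The clean sets are exactly the sets $S^+$ with $S$ unsplit, so $W$ is the family of traces of clean even sets.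

\begin{lemma}\label{lem:W}
\begin{enumerate}
\item[(a)] $W$ is closed under $+$ and contains $\emptyset$ and $U$. In particular, if $S\notin W$ and $R\in W$, then $S+R\notin W$.
\item[(b)] If $S$ is unsplit and $X$ has trace $S$, then $d(X)=d(S^+)+p\,|X+S^+|\ge d(S^+)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\delta(Y+Z)=\delta(Y)+\delta(Z)$, the sum of two clean even sets is clean and even, and its trace is the sum of the traces. The sets $\emptyset$ and $V(H)$ have empty cuts. (b) The set $X$ arises from $S^+$ by moving the vertices of $X+S^+\subseteq P$ to the other side. Such a vertex has no edge in $\delta(S^+)$, its neighbors lie in $U$ and do not move, so all its $p$ edges lie in $\delta(X)$. These edges are distinct for distinct vertices, and no other edge changes.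
\end{proof}

A set $X\subseteq V(H)$ is \emph{essential} if $X$ is odd and its trace is not in $W$. The complement of an essential set is essential, by Lemma~\ref{lem:W}(a). The pair $(H,P)$ is \emph{admissible} if
\[
d(X)\ge K\quad\text{for every essential set }X .
\]
The odd sets that are exempt are those obtained from a clean even set by moving vertices of $P$; the simplest is $\{v\}$ with $v\in P$, whose trace is $\emptyset$. In the dual of a ring, with $P=\{v_1,\dots,v_m\}$, we have $W=\{\emptyset,U\}$, and the essential sets correspond to the odd cycles that go around the ring.

\begin{proposition}\label{prop:main}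
If $(H,P)$ is admissible, then $H$ has a balanced orientation.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:upper} from Proposition~\ref{prop:main}]
Let $G\in\mathcal G(p,N)$ be a plane graph that is not $C_p$-colorable, has as few edges as possible, and has no isolated vertex. Every subgraph with fewer edges is $C_p$-colorable. Since $N$ is odd, every odd cycle of $G$ has length $p$ or at least $N+2=K$.

\emph{$G$ is $2$-connected and is not a cycle.} If $G$ is disconnected or has a cut vertex, it is the union of two subgraphs with fewer edges that share at most one vertex. Adding a constant to a coloring of one of them makes the two colorings agree, and $G$ is colored. Also $G$ is not $K_2$, and it is not a cycle, since cycles that are even or have length at least $p$ are colorable. In particular distinct faces have distinct boundary cycles.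

\emph{Every $p$-cycle $C$ bounds a face.} Otherwise there are edges of $G$ on both sides of $C$. Let $G_1$ and $G_2$ consist of $C$ and everything on one side. They have fewer edges than $G$, so they have colorings $\varphi_1,\varphi_2$, and both restrict to isomorphisms $C\to C_p$ by rigidity. Composing $\varphi_2$ with the automorphism $\varphi_1|_C\circ(\varphi_2|_C)^{-1}$ of $C_p$ makes them agree on $C=G_1\cap G_2$, and $G$ is colored.

Let $H=G^*$ and let $P$ be the set of faces of length $p$. The $p$-cycles of $G$ are exactly the cuts $\delta(\{v\})$ with $v\in P$, and $P$ is independent because distinct $p$-cycles share no edge. So $(H,P)$ is a pair.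

\emph{$(H,P)$ is admissible.} Let $X$ be odd with $d(X)<K$. We show that its trace is in $W$. Write $\delta(X)$ as an edge-disjoint union of cycles of $G$. The odd ones have length less than $K$, so they are $p$-cycles, and there is at least one, say $D_0$.

We claim that no even cycle $D$ of the decomposition shares an edge with a $p$-cycle of $G$. Suppose $D$ shares $t\ge1$ edges with a $p$-cycle $C$. Then $D+C$ is an even subgraph with $|D|+p-2t$ edges, an odd number, so it contains an odd cycle $O$. Suppose first that $O$ is a $p$-cycle. It differs from $C$, because the shared edges are missing from $D+C$. Hence $O$ is edge-disjoint from $C$, so $O\subseteq D$, so $O=D$, although $D$ is even. Therefore $|O|\ge K$, which gives $|D|\ge K-p+2t\ge K-p+2$ and $d(X)\ge|D|+|D_0|\ge K+2$. This contradiction proves the claim.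

So $\delta(X)$ is the sum of cuts $\delta(\{v_j\})$ with $v_j\in P$ and of even cycles $\delta(Y_k)$ that contain no edge incident with $P$. Each $Y_k$ is clean and even, so $Y_k\cap U\in W$. The set $Z=\sum_j\{v_j\}+\sum_kY_k$ has trace $\sum_k(Y_k\cap U)\in W$ and satisfies $\delta(X+Z)=\emptyset$. As $H$ is connected, $X=Z$ or $X=Z^c$, and in both cases the trace of $X$ is in $W$ by Lemma~\ref{lem:W}(a).

By Proposition~\ref{prop:main} and Lemma~\ref{lem:duality}, $G$ is $C_p$-colorable, a contradiction. So $N$ is sufficient for $p$, and $g(p)$ exists and is at most $N$.
\end{proof}

Proposition~\ref{prop:main} is proved by induction. We take a minimal clean even set $S^+$ with a small cut, contract it, and orient the smaller graph. Inside $S^+$ all cuts are large, and the plan above works (Section~\ref{sec:merge}). The contraction makes no progress when $S^+$ is a single vertex of even degree, and such a vertex is treated by splitting off a pair of its edges (Section~\ref{sec:split}).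

\section{Merging along many connections}\label{sec:merge}

After the contraction of $S^+$ is oriented, the edges leaving $S^+$ have directions that we do not control. So the interior has to be oriented with prescribed values of $\partial$, which may be arbitrary except that they sum to $0$.

\begin{lemma}\label{lem:merge}
Let $(H,P)$ be a pair with $|N(v)|\ge2$ for all $v\in P$. Let $S\subseteq U$ be nonempty and unsplit, with $d(S^+)<M$ and
\begin{equation}\label{eq:large}
d(X)\ge M\quad\text{whenever }\ \emptyset\ne X\cap U\subsetneq S .
\end{equation}
Then for every $\beta:S\to\mathbb Z_p$ with $\sum_{s\in S}\beta(s)=0$, the induced subgraph $J=H[S^+]$ has an orientation in which $\partial(s)\equiv\beta(s)$ for all $s\in S$ and every vertex of $P\cap S^+$ is a source or a sink.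
\end{lemma}

Keep the hypotheses of the lemma. For a partition $\mathcal S=\{S_1,\dots,S_k\}$ of $S$ into nonempty classes, let $S_j^\oplus=S_j\cup\{v\in P:N(v)\subseteq S_j\}$; these are disjoint subsets of $S^+$. The partition is \emph{connected} if every $J[S_j^\oplus]$ is connected. Then the multigraph $J/\mathcal S$, obtained from $J$ by contracting each $S_j^\oplus$ to a vertex and deleting loops, is planar. Its vertices are the $k$ classes and the vertices of $P\cap S^+$ with neighbors in at least two classes. A \emph{connection} between two classes is an edge joining them, or a vertex $v\in P\cap S^+$ that has neighbors in both classes and in no other class.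

We use Euler's bounds: a simple planar graph on $h\ge3$ vertices has at most $3h-6$ edges, and at most $2h-4$ edges if it is bipartite.

\begin{lemma}\label{lem:count}
If $\mathcal S$ is a connected partition with $k\ge2$ classes, then some two classes have at least $p-1$ connections between them.
\end{lemma}

\begin{proof}
Each class should have a large cut, but $d(S_j)$ would count a vertex of $P$ too generously. We place each such vertex on its cheaper side: let $X_j$ consist of $S_j$ and of those $v\in P\cap S^+$ that send more than $p/2$ edges to $S_j$. Its trace is $S_j$, so $d(X_j)\ge M$ by \eqref{eq:large}. We bound $\sum_jd(X_j)$ from above.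

An edge of $\delta(S^+)$ has its inner end in exactly one class, since $S^+$ is clean, and its outer end in no $X_j$; it is counted once. An edge with both ends in $S$ is counted twice if it joins two classes and not at all otherwise, and $2\le p-1$. A vertex $v\in P\cap S^+$ that sends $t_j$ edges to $S_j$, where $\sum_jt_j=p$, has $\min(t_j,p-t_j)$ edges in $\delta(X_j)$. The sum over $j$ is $0$ if $v$ has neighbors in only one class; it is $2\min(t,p-t)\le p-1$ if $v$ is a connection that sends $t$ and $p-t$ edges to its two classes; and it is at most $p$ in all cases. Edges with no end in $S^+$ are not counted.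

Let $q$ be the number of pairs of classes with at least one connection, and let $r$ be the number of vertices of $P\cap S^+$ with neighbors in at least three classes. Suppose that every pair has at most $p-2$ connections. Each connection contributes at most $p-1$, so
\[
kM\le\sum_jd(X_j)\le d(S^+)+(p-1)(p-2)\,q+pr,
\]
and $d(S^+)<M$ gives $(k-1)M<(p-1)(p-2)\,q+pr$.

If $k=2$, then $q\le1$ and $r=0$, so $M<(p-1)(p-2)$, which is false. Let $k\ge3$. In $J/\mathcal S$ delete the $r$ vertices, contract one edge at each remaining vertex of $P$, and remove loops and repeated edges. The result is a simple planar graph with $k$ vertices and $q$ edges, so $q\le3k-6$. The edges of $J/\mathcal S$ at the $r$ vertices, without repetitions, form a simple bipartite planar graph on $k+r$ vertices with at least $3r$ edges, so $3r\le2(k+r)-4$, that is, $r\le2k-4$. Hence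
\[
(k-1)M<(k-2)\bigl(3(p-1)(p-2)+2p\bigr)=(k-2)M,
\]
which is false.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:merge}]
Let $\mathcal S_0$ be the partition of $S$ into singletons. Since $|N(v)|\ge2$ for all $v\in P$, we have $\{s\}^\oplus=\{s\}$, so $\mathcal S_0$ is connected and $J/\mathcal S_0=J$. As long as the current partition has at least two classes, merge two classes $S_a,S_b$ with at least $p-1$ connections. The set $(S_a\cup S_b)^\oplus$ consists of $S_a^\oplus$, $S_b^\oplus$ and the vertices of $P$ that are connections between the two classes. It induces a connected subgraph because there is at least one connection. So all partitions in the sequence are connected, Lemma~\ref{lem:count} keeps applying, and the sequence ends with $\{S\}$.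

Call an orientation of $J/\mathcal S$ \emph{correct} if $\partial(S_j)\equiv\beta(S_j):=\sum_{s\in S_j}\beta(s)$ for every class and every vertex of $P$ in $J/\mathcal S$ is a source or a sink. We show, going backwards along the sequence, that each $J/\mathcal S$ has a correct orientation; for $\mathcal S_0$ this is the lemma. The graph $J/\{S\}$ is a single vertex and $\beta(S)=0$.

Let $\mathcal S'$ arise from $\mathcal S$ by merging $S_a$ and $S_b$, and take a correct orientation of $J/\mathcal S'$. The graph $J/\mathcal S'$ is obtained from $J/\mathcal S$ by contracting $S_a$, $S_b$ and the connection vertices between them to one vertex. So all edges of $J/\mathcal S$ are already oriented, except the edges $S_aS_b$ and the edges at these connection vertices. All vertices other than $S_a$, $S_b$ and these connection vertices already satisfy their condition, and the oriented edges contribute values $\gamma_a$ to $\partial(S_a)$ and $\gamma_b$ to $\partial(S_b)$ with $\gamma_a+\gamma_b\equiv\beta(S_a)+\beta(S_b)$. A connection vertex with $t$ edges to $S_a$ and $p-t$ edges to $S_b$, where $1\le t\le p-1$, contributes $(-t,t)$ modulo $p$ to $(\partial(S_a),\partial(S_b))$ as a source and $(t,-t)$ as a sink.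 An edge $S_aS_b$ contributes $(1,-1)$ or $(-1,1)$. There are at least $p-1$ connections, so by Lemma~\ref{lem:sums} their total contribution to $\partial(S_a)$ can be made equal to $\beta(S_a)-\gamma_a$. Then $\partial(S_a)\equiv\beta(S_a)$ and $\partial(S_b)\equiv\gamma_b-\beta(S_a)+\gamma_a\equiv\beta(S_b)$.
\end{proof}

This appeal to Lemma~\ref{lem:sums} is the only place in the proof of Theorem~\ref{thm:upper} where primality is used; elsewhere $p$ only has to be odd and at least $3$.

\section{Uncrossing and splitting}\label{sec:split}

Let $u\in U$ have even degree and no neighbor in $P$. To \emph{split off} two edges $uw,uw'$ is to replace them by an edge $ww'$, or by nothing if $w=w'$. To keep the graph plane, we only split off edges that are consecutive around $u$. (In a primal graph, two such edges form a path $xyz$ on an even face, and the operation identifies $x$ with $z$.) Splitting lowers by $2$ the cuts that separate $u$ from $\{w,w'\}$, so it destroys admissibility if such a cut is essential and has size exactly $K$. To show that these cuts cannot block all consecutive pairs, we have to combine two crossing essential sets into new ones.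

For $A,B\subseteq V(H)$ consider the four corners $A\cap B$, $A\setminus B$, $B\setminus A$ and $C=(A\cup B)^c$. In $d(A)+d(B)$, an edge between $A\cap B$ and $C$, or between $A\setminus B$ and $B\setminus A$, is counted twice, and an edge between any other two corners is counted once. An edge of the last kind joins one of $A\cap B,\,C$ to one of $A\setminus B,\,B\setminus A$. Hence
\begin{align}
d(A\cap B)+d(A\cup B)&=d(A)+d(B)-2e(A\setminus B,B\setminus A),\label{eq:sub}\\
d(A\setminus B)+d(B\setminus A)&=d(A)+d(B)-2e(A\cap B,C).\label{eq:posi}
\end{align}
If $A$ and $B$ are odd, then either $A\cap B$ and $A\cup B=A+B+(A\cap B)$ are odd and the two differences are even, or the other way round. The difficulty is that a set of the odd couple may have its trace in $W$. In that case the even couple has traces outside $W$, and moving a single vertex of $P$ repairs its parity at no cost.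

\begin{lemma}[Uncrossing]\label{lem:uncross}
Let $(H,P)$ be a pair, let $A,B$ be essential sets with traces $S,T$, and let $\varepsilon=e\bigl(S\cap T,\,U\setminus(S\cup T)\bigr)$. Then one of the following holds:
\begin{enumerate}
\item[(1)] there are essential sets $X_1,X_2$ with traces $S\cap T$ and $S\cup T$ such that $d(X_1)+d(X_2)\le d(A)+d(B)$;
\item[(2)] there are essential sets $X_1,X_2$ with traces $S\setminus T$ and $T\setminus S$ such that $d(X_1)+d(X_2)\le d(A)+d(B)-2\varepsilon$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $C=(A\cup B)^c$; its trace is $U\setminus(S\cup T)$, so $e(A\cap B,C)\ge\varepsilon$. We first prove the repair step.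

\smallskip
\emph{Claim. If $A\cap B$ is odd and $S\cap T\in W$, then \textup{(2)} holds.}

The sets $S\setminus T=S+(S\cap T)$ and $T\setminus S=T+(S\cap T)$ are not in $W$, by Lemma~\ref{lem:W}(a), and $A\setminus B$ and $B\setminus A$ are even. Moving one vertex of $P$ into or out of each of them keeps the traces and makes both sets odd, since $p$ is odd; the resulting sets $X_1,X_2$ are essential. It remains to choose the vertex. The even set $(S\cap T)^+$ and the odd set $A\cap B$ have the same trace and are different, so some $v\in P$ lies in exactly one of them.

Suppose $v\in A\cap B$ and $v\notin(S\cap T)^+$. As $S\cap T$ is unsplit, $v$ has no neighbor in it. Let $v$ send $a_1,a_2,a_3$ edges to $S\setminus T$, $T\setminus S$ and $U\setminus(S\cup T)$, so that $a_1+a_2+a_3=p$. Put $X_1=(A\setminus B)\cup\{v\}$ and $X_2=(B\setminus A)\cup\{v\}$. Then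
\[
d(X_1)+d(X_2)=d(A\setminus B)+(p-2a_1)+d(B\setminus A)+(p-2a_2)=d(A\setminus B)+d(B\setminus A)+2a_3 .
\]
The $a_3$ edges from $v$ to $U\setminus(S\cup T)$ join $A\cap B$ to $C$ and are not counted in $\varepsilon$, so $e(A\cap B,C)\ge\varepsilon+a_3$, and \eqref{eq:posi} gives (2).

Suppose $v\in(S\cap T)^+$ and $v\notin A\cap B$. All $p$ edges of $v$ go to $S\cap T$, which is disjoint from both differences. So removing $v$ from a difference lowers $d$ by $p$, and adding $v$ to a difference raises $d$ by $p$. If $v\in A\setminus B$, move $v$ from $A\setminus B$ to $B\setminus A$; if $v\in B\setminus A$, move it in the other direction. The sum of the two values of $d$ is unchanged, and \eqref{eq:posi} gives (2). If $v\in C$, add $v$ to both differences. The sum grows by $2p$, but the $p$ edges of $v$ join $A\cap B$ to $C$, so $e(A\cap B,C)\ge\varepsilon+p$, and \eqref{eq:posi} gives (2). This proves the claim.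

\smallskip
The claim applies to any two essential sets, in particular to $A$, $B$ or their complements, which have the same values of $d$.

\emph{Case $A\cap B$ odd.} Then $A\cup B$ is odd. If $S\cap T\notin W$ and $S\cup T\notin W$, then \eqref{eq:sub} gives (1) with $X_1=A\cap B$ and $X_2=A\cup B$. If $S\cap T\in W$, the claim gives (2). If $S\cup T\in W$, apply the claim to $A^c,B^c$: the set $A^c\cap B^c=C$ is odd with trace $U+(S\cup T)\in W$, the differences of the traces are $T\setminus S$ and $S\setminus T$, and $\varepsilon$ is the same number, so (2) holds.

\emph{Case $A\cap B$ even.} Then $A\setminus B$ and $B\setminus A$ are odd. If neither $S\setminus T$ nor $T\setminus S$ is in $W$, then \eqref{eq:posi} gives (2) with these two sets. If $S\setminus T\in W$, apply the claim to $A,B^c$, whose intersection $A\setminus B$ is odd with trace in $W$. The differences of the traces $S$ and $U\setminus T$ are $S\cap T$ and $U\setminus(S\cup T)$. So there are essential sets with these traces whose values of $d$ sum to at most $d(A)+d(B)$, and complementing the second gives (1). If $T\setminus S\in W$, exchange the roles of $A$ and $B$.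
\end{proof}

\begin{lemma}[Splitting]\label{lem:split}
Let $(H,P)$ be admissible, and let $u\in U$ have even degree $2s\ge2$ and no neighbor in $P$. Let $e_1,\dots,e_{2s}$ be the edges at $u$ in cyclic order, with $e_i=uw_i$ and indices modulo $2s$, and let $H_i$ be obtained from $H$ by splitting off $e_i,e_{i+1}$. Then $(H_i,P)$ is admissible for some $i$.
\end{lemma}

\begin{proof}
The multigraph $H_i$ is plane and loopless. All $w_j$ lie in $U$, so the edges at $P$ are untouched and $(H_i,P)$ is a pair with the same unsplit sets. For $X$ not containing $u$, the edges $e_i,e_{i+1}$ contribute to $d_H(X)$ the number of indices $j\in\{i,i+1\}$ with $w_j\in X$, and the new edge contributes $1$ to $d_{H_i}(X)$ exactly when this number is $1$. So $d_H(X)-d_{H_i}(X)$ is $2$ if $w_i,w_{i+1}\in X$, and $0$ otherwise. By complementation all parities are preserved, so $H$ and $H_i$ have the same family $W$ and the same essential sets. Also $\{u\}\in W$, because $\{u\}^+=\{u\}$ is clean and even.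

Call $S\subseteq U\setminus\{u\}$ \emph{tight} if it is the trace of an essential set $X$ with $d_H(X)=K$; such an $X$ is a \emph{witness}. Suppose that no $(H_i,P)$ is admissible. Then for each $i$ there is an essential $X$ with $d_{H_i}(X)<K\le d_H(X)$, and we may take $u\notin X$. So $w_i,w_{i+1}\in X$, and $d_H(X)=d_{H_i}(X)+2\le K$, since $d_{H_i}(X)$ and $K$ are odd. Thus for each $i$ there is a tight set $S_i$ containing $w_i$ and $w_{i+1}$.

Among the tight sets that contain some $w_j$, let $S$ be maximal under inclusion, with witness $A$. If all $w_j$ lie in $S$, then $A\cup\{u\}$ has $d_H=K-2s$, which is odd, and trace $S+\{u\}\notin W$; this is an essential set with $d_H<K$, contrary to admissibility. So going around $u$ we find $i$ with $w_i\in S$ and $w_{i+1}\notin S$. Apply Lemma~\ref{lem:uncross} in $H$ to $A$ and a witness $B$ of $T=S_i$. The edge $uw_i$ joins $U\setminus(S\cup T)$ to $S\cap T$, so $\varepsilon\ge1$. Alternative (2) and admissibility give $2K\le d(X_1)+d(X_2)\le2K-2$, which is impossible. In alternative (1) both sets have $d\ge K$ and the sum is at most $2K$, so $d(X_2)=K$ and $S\cup T$ is tight. It contains $S$ and $w_{i+1}\notin S$, contrary to the maximality of $S$.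
\end{proof}

\section{Proof of Proposition~\ref{prop:main}}\label{sec:induction}

Let $(H,P)$ be an admissible pair without a balanced orientation and with $|V(H)|+|E(H)|$ minimum. Then $V(H)\ne\emptyset$, and so $U\ne\emptyset$, since vertices of $P$ have neighbors in $U$. Steps 1--3 remove the small configurations on which contraction or merging would stall.

\medskip
\emph{Step 1: $H$ has no isolated vertex.} An isolated vertex $u$ lies in $U$. For sets not containing $u$, the value of $d$, being unsplit, and the operation $S\mapsto S^+$ are the same in $H-u$ and in $H$. So essential sets of $(H-u,P)$ are essential in $(H,P)$, the smaller pair is admissible, and its balanced orientation is one of $H$.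

\medskip
\emph{Step 2: $|N(v)|\ge2$ for every $v\in P$.} Suppose $N(v)=\{u\}$, and consider the pair $(H-v,P\setminus\{v\})$, which has the same set $U$. For $X\subseteq V(H-v)$ let $\widehat X=X\cup\{v\}$ if $u\in X$ and $\widehat X=X$ otherwise. Then $\widehat X$ has the same trace as $X$, the edges at $v$ are not in its cut, $d_H(\widehat X)=d_{H-v}(X)$, and $\widehat X$ is clean if and only if $X$ is. Every clean set of $H$ is of the form $\widehat X$. So both pairs have the same $W$, and $\widehat X$ is essential when $X$ is. Hence the smaller pair is admissible and has a balanced orientation. Make $v$ a source: then $\partial(v)=p$ and $\partial(u)$ changes by $-p$, so $H$ has a balanced orientation.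

\medskip
\emph{Step 3: $\{u\}\notin W$ for every $u\in U$.} Suppose $\{u\}\in W$. A neighbor $v\in P$ of $u$ would satisfy $N(v)=\{u\}$, since $\{u\}$ is unsplit, contrary to Step~2. So $u$ has no neighbor in $P$, and its degree $d(\{u\}^+)$ is even, and positive by Step~1. The admissible pair $(H_i,P)$ of Lemma~\ref{lem:split} has fewer edges, so $H_i$ has a balanced orientation. If $w_i\ne w_{i+1}$, replace the arc between them by the directed path through $u$ with the same tail and head. If $w_i=w_{i+1}$, orient $e_i$ away from $u$ and $e_{i+1}$ toward $u$. No value of $\partial$ changes, so $H$ has a balanced orientation.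

\medskip
Among the nonempty sets $S\in W$ with $d(S^+)<M$, choose one that is minimal under inclusion. There is one, because $U\in W$ and $d(U^+)=d(V(H))=0$. By Step~3, $|S|\ge2$.

\medskip
\emph{Step 4: $S$ satisfies \eqref{eq:large}.} Let $X$ have trace $S'$ with $\emptyset\ne S'\subsetneq S$. If $S'\in W$, then $d(X)\ge d(S'^+)\ge M$ by Lemma~\ref{lem:W}(b) and the minimality of $S$. If $S'$ is unsplit and not in $W$, then $S'^+$ is odd, hence essential, and $d(X)\ge d(S'^+)\ge K>M$. If $S'$ splits a vertex $v\in P$, then $S'\notin W$, and $v$ sends $t$ edges to $S'$ with $1\le t\le p-1$. The sets $X$ and $X+\{v\}$ have trace $S'$ and their values of $d$ differ by $|p-2t|$, which is odd and at most $p-2$. One of the two sets is odd, hence essential, so $d(X)\ge K-(p-2)=M$.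

\medskip
\emph{Step 5: $J=H[S^+]$ is connected.} Every component of $J$ meets $S$, because a vertex of $P\cap S^+$ has its neighbors in $S$. If there were two or more components, the vertex set $Z$ of one of them would have $\emptyset\ne Z\cap U\subsetneq S$ and $\delta(Z)\subseteq\delta(S^+)$, so $d(Z)<M$, contrary to Step~4.

\medskip
\emph{Step 6: orienting the edges outside $J$.} Let $H'$ be obtained from $H$ by contracting $S^+$ to a vertex $x$ and deleting loops; it is plane by Step~5, and its edges are the edges of $H$ that are not in $J$. Let $P'=P\setminus S^+$. Since $S^+$ is clean, no vertex of $P'$ has a neighbor in $S^+$, so $(H',P')$ is a pair and $x$ has no neighbor in $P'$. For $X\subseteq V(H')$ let $\widehat X\subseteq V(H)$ be obtained by replacing $x$ with $S^+$ if $x\in X$, and $\widehat X=X$ otherwise; then $\delta_H(\widehat X)=\delta_{H'}(X)$.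

We show that $\widehat X$ is essential whenever $X$ is. The set $\widehat X$ is odd. Suppose that its trace $T$ is in $W$, so that $T^+$ is clean and even. Either $S\subseteq T$ or $S\cap T=\emptyset$, and the vertices of $P\cap S^+$ lie on the same side of $\delta(T^+)$ as their neighbors in $S$, so $T^+$ contains $S^+$ or is disjoint from it. Thus $T^+=\widehat Y$ for some $Y\subseteq V(H')$. This $Y$ has the same cut as $T^+$, so it is clean and even in $(H',P')$, and it has the same trace as $X$. Then $X$ is not essential, a contradiction.

So $(H',P')$ is admissible. It has fewer vertices since $|S|\ge2$, and not more edges, so it has a balanced orientation. Use it for all edges of $H$ outside $J$. Every vertex outside $S^+$ now has all its edges oriented and satisfies $\partial\equiv0$.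

\medskip
\emph{Step 7: orienting $J$.} Every edge of $\delta(S^+)$ has its inner end in $S$. For $s\in S$, let $-\beta(s)\in\mathbb Z_p$ be the contribution of the edges of $\delta(S^+)$ to $\partial(s)$. These contributions add up to the value of $\partial(x)$ in $H'$, so $\sum_{s\in S}\beta(s)=0$. By Steps 2 and 4, Lemma~\ref{lem:merge} applies and orients $J$. In the combined orientation of $H$, every $s\in S$ has $\partial(s)\equiv\beta(s)-\beta(s)=0$, and every $v\in P\cap S^+$ has all its $p$ edges in $J$ and $\partial(v)=\pm p$. So $H$ has a balanced orientation. This contradiction proves Proposition~\ref{prop:main}, and with it Theorem~\ref{thm:upper}. \qed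

\begin{thebibliography}{9}
\bibitem{HL} Xiaolan Hu and Jiaao Li, \emph{Circular Coloring and Fractional Coloring in Planar Graphs}, arXiv:2007.00182 (2020).
\end{thebibliography}
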